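\title{Convolution on $L^p$ versus coefficients in $L^p$:\\ two C*-completions of $L^1(G)$}

\begin{abstract}
For a locally compact group $G$ and $2\le p\le\infty$ we compare two C*-completions of $L^1(G)$: the enveloping C*-algebra of the Banach $*$-algebra $\mathrm{PF}_p^*(G)$ defined by convolution on $L^p(G)$, and the algebra $C^*_{L^p}(G)$ defined by the unitary representations with a dense space of coefficients in $L^p(G)$. They agree for every $G$ when $p=2$ or $p=\infty$, and for the free group on two generators they agree for every $p$. We show that they do not agree in general: each of the groups $\mathbb Z^2\rtimes\mathbb F_2$ and $\mathbb R^2\rtimes SL_2(\mathbb R)$ is a counterexample for all $p\in(2,\infty)$ at once.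
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact group with left Haar measure $dx$ and modular function $\Delta$. The space $L^1(G)$ is a Banach $*$-algebra under
\[
(f*g)(x)=\int f(y)\,g(y^{-1}x)\,dy,\qquad f^*(x)=\Delta(x^{-1})\,\overline{f(x^{-1})},
\]
and every (strongly continuous) unitary representation $\pi$ of $G$ gives a $*$-representation $\pi(f)=\int f(x)\pi(x)\,dx$ of $L^1(G)$. A class of unitary representations therefore defines a C*-seminorm $\sup_\pi\|\pi(f)\|$ on $L^1(G)$. The class of all representations gives the full algebra $C^*(G)$; the left regular representation $\lambda_G$ on $L^2(G)$ gives the reduced algebra $C^*_r(G)$. We compare two ways of passing from $C^*_r(G)$ to $C^*(G)$ along an exponent $p\in[2,\infty]$.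

\emph{Convolution on $L^p$.} For $1\le p\le\infty$ let $\lambda_p(f)\in B(L^p(G))$ be left convolution, $\lambda_p(f)g=f*g$. The norm $\|\lambda_p(f)\|$ makes $L^1(G)$ a normed algebra; to make the involution isometric one symmetrizes. Let $\mathrm{PF}_p^*(G)$ be the completion of $L^1(G)$ for
\[
\|f\|_{\mathrm{PF}_p^*}=\max\{\|\lambda_p(f)\|,\ \|\lambda_p(f^*)\|\}.
\]
This is a Banach $*$-algebra. Its enveloping C*-algebra $C^*(\mathrm{PF}_p^*(G))$ is the completion for $\sup_\pi\|\pi(a)\|$, where $\pi$ ranges over all $*$-representations of $\mathrm{PF}_p^*(G)$ on Hilbert spaces. We write $\|f\|_{(p)}$ for this norm on $L^1(G)$.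

\emph{Coefficients in $L^p$.} A unitary representation $\pi$ of $G$ on $H$ is an \emph{$L^p$-representation} if there is a dense subspace $H_0\subseteq H$ such that $x\mapsto\langle\pi(x)\xi,\xi\rangle$ lies in $L^p(G)$ for every $\xi\in H_0$. The Brown--Guentner algebra $C^*_{L^p}(G)$ is the completion of $L^1(G)$ for
\[
\|f\|_{[p]}=\sup\{\|\pi(f)\| : \pi \text{ an } L^p\text{-representation of } G\}.
\]

The first norm admits a representation if its operator norms are dominated by norms of convolution operators; the second admits it if its coefficients decay. The question we answer comes from Samei and Wiersma \cite{SW}.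

\medskip
\noindent\textbf{Question.} \emph{Is $\|\cdot\|_{(p)}=\|\cdot\|_{[p]}$ on $L^1(G)$ for every locally compact group $G$ and every $p\in[2,\infty]$? Equivalently, does the identity map of $L^1(G)$ always extend to an isomorphism $C^*(\mathrm{PF}_p^*(G))\cong C^*_{L^p}(G)$?}
\medskip

Throughout, an equality or inequality between two completions of $L^1(G)$ refers to their norms on $L^1(G)$. The first cases one tries suggest the answer yes. One inequality always holds, and so does equality at both ends of the scale.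

\begin{theorem}\label{thm:A}
For every locally compact group $G$ and every $p\in[2,\infty]$ we have $\|\cdot\|_{[p]}\le\|\cdot\|_{(p)}$, with equality if $p\in\{2,\infty\}$.
\end{theorem}

Both norms lie between the reduced and the full norm, so they agree for amenable $G$ (see \eqref{eq:chain} below). They also agree for the first non-amenable group one would test, the free group on two generators. We realize it as
\[
F=\langle a,b\rangle\subset SL_2(\mathbb Z),\qquad a=\begin{pmatrix}1&2\\0&1\end{pmatrix},\quad b=\begin{pmatrix}1&0\\2&1\end{pmatrix},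
\]
which is free on $a,b$ by Sanov's theorem. Nevertheless the answer is no, and a counterexample is the semidirect product of $F$ with the lattice on which it acts. Let $|\cdot|$ be word length on $F$, let $N=\mathbb Z^2$, and let $G=N\rtimes F$ with product $(n,s)(n',s')=(n+sn',ss')$. For $t\ge0$ put
\[
\psi_t(n,s)=e^{-t|s|}.
\]
We call $\psi\in L^\infty(G)$ \emph{bounded for a norm} $\|\cdot\|$ on $L^1(G)$ if $|\int f\psi|\le C\|f\|$ for some $C<\infty$ and all $f\in L^1(G)$. Equivalent norms have the same bounded functions, so the family $\psi_t$ is a ruler with which norms can be told apart.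

\begin{theorem}\label{thm:B}
Let $G=\mathbb Z^2\rtimes F$.
\begin{enumerate}
\item[(1)] For $p\in[2,\infty]$, $\psi_t$ is bounded for $\|\cdot\|_{(p)}$ if and only if $t\ge\frac{\log3}{p}$, where $\frac{\log 3}{\infty}=0$.
\item[(2)] For $p\in[2,\infty)$, $\psi_t$ is bounded for $\|\cdot\|_{[p]}$ if and only if $t\ge\frac{\log3}{2}$.
\end{enumerate}
Hence for $2<p<\infty$ the norms $\|\cdot\|_{(p)}$ and $\|\cdot\|_{[p]}$ differ, and are not even equivalent, on $\ell^1(G)$. Moreover, for no $p\in(2,\infty]$, $r\in[2,\infty)$ and $C<\infty$ is $\|\cdot\|_{(p)}\le C\|\cdot\|_{[r]}$, and the norms $\|\cdot\|_{(p)}$, $p\in[2,\infty]$, are pairwise inequivalent.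
\end{theorem}

Together with Theorem~\ref{thm:A} this shows that $\{2,\infty\}$ is exactly the set of $p\in[2,\infty]$ for which the two norms agree for all groups. There is also a connected counterexample.

\begin{theorem}\label{thm:C}
Let $G=\mathbb R^2\rtimes SL_2(\mathbb R)$. Then $C^*_{L^p}(G)=C^*_r(G)$ for all $p\in[2,\infty)$, but $C^*(\mathrm{PF}_p^*(G))\ne C^*_r(G)$ for all $p\in(2,\infty]$.
\end{theorem}

\begin{proposition}\label{prop:D}
For the free group $F$ we have $\|\cdot\|_{(p)}=\|\cdot\|_{[p]}$ for all $p\in[2,\infty]$. So the coincidence of the two norms is not preserved under (split) extensions by $\mathbb Z^2$.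
\end{proposition}

The two norms react in opposite ways to the normal subgroup $N$. Convolution norms do not see it: averaging over large squares in $N$ shows that representations of the quotient $G/N$ that count for $\|\cdot\|_{(p)}$ on $G/N$ still count on $G$ (Section~\ref{sec:transfer}). Decay of coefficients does see it: a function lifted from $G/N$ is constant on $N$, so an $L^p$-representation can only approximate it by vectors whose spectrum over $N$ lies near the trivial character without charging it. On that punctured neighborhood $F$ acts in an amenable way, and this bounds such vectors by the regular representation of $F$, whatever $p<\infty$ is (Section~\ref{sec:local}). Sections~\ref{sec:norms} and~\ref{sec:free} contain the general facts and the estimates on $F$; Section~\ref{sec:lie} treats the Lie group.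

\emph{Conventions.} The exponent conjugate to $p$ is $p'$. Inner products are linear in the first variable, and $\langle g,h\rangle=\int g\bar h$ for functions. As usual $L^\infty(G)$ is the dual of $L^1(G)$. We write $\lambda_p^G$ when the group must be named; $\lambda_G(f)=\lambda_2^G(f)$.

\section{The two norms}\label{sec:norms}

\begin{lemma}\label{lem:duality}
Let $f\in L^1(G)$. For $1<p<\infty$ we have $\|\lambda_{p'}(f)\|=\|\lambda_p(f^*)\|$, and hence $\|f\|_{\mathrm{PF}^*_p}=\max\{\|\lambda_p(f)\|,\|\lambda_{p'}(f)\|\}$. For $p=\infty$ we have $\|f\|_{\mathrm{PF}^*_\infty}=\|f\|_1$.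
\end{lemma}

\begin{proof}
The formula $\int u(y^{-1})\Delta(y^{-1})\,dy=\int u(y)\,dy$ gives $(f^**h)(z)=\int\overline{f(y)}\,h(yz)\,dy$. So for $g\in L^{p'}$ and $h\in L^p$, substituting $x=yz$,
\[
\langle f*g,h\rangle=\iint f(y)\,g(z)\,\overline{h(yz)}\,dz\,dy=\langle g,f^**h\rangle ,
\]
which proves the first claim. The same identity with $g\in L^\infty$, $h\in L^1$ gives $\|\lambda_\infty(f)\|=\|\lambda_1(f^*)\|$. If $(e_i)$ is an approximate identity with $\|e_i\|_1=1$, then $\|f^**e_i\|_1\to\|f^*\|_1$, so $\|\lambda_1(f^*)\|=\|f^*\|_1=\|f\|_1$.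
\end{proof}

Thus $\|\cdot\|_{\mathrm{PF}_p^*}$ measures convolution on $L^p$ and $L^{p'}$ together, and by the Riesz--Thorin theorem it increases with $p\in[2,\infty]$; so does $\|\cdot\|_{[p]}$, because a bounded function in $L^p$ lies in $L^r$ for $r\ge p$.

We estimate $\|\cdot\|_{(p)}$ in two ways. A $*$-representation of a Banach $*$-algebra with isometric involution is contractive, so
\begin{equation}\label{eq:upper}
\|f\|_{(p)}\le\|f\|_{\mathrm{PF}_p^*}\le\|f\|_1 .
\end{equation}
On the other hand, if $\pi$ is a unitary representation of $G$ and $f\mapsto\pi(f)$ is bounded for $\|\cdot\|_{\mathrm{PF}_p^*}$, then it extends by continuity to a $*$-representation of $\mathrm{PF}_p^*(G)$, and $\|\pi(f)\|\le\|f\|_{(p)}$. We then say that $\pi$ \emph{extends to} $\mathrm{PF}_p^*(G)$.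

\begin{lemma}\label{lem:extend}
Let $2\le p\le\infty$. If $\pi$ is an $L^p$-representation of $G$, then $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p^*}$ for $f\in L^1(G)$. So $\pi$ extends to $\mathrm{PF}_p^*(G)$.
\end{lemma}

\begin{proof}
For $p=\infty$ this is $\|\pi(f)\|\le\|f\|_1$. Let $p<\infty$. Both sides are continuous for $\|\cdot\|_1$, so we may take $f\in C_c(G)$. H\"older's inequality bounds a single coefficient, with a constant that depends on the vector; the constant is removed by taking high powers of a positive operator. Put $k=f^**f=k^*\in C_c(G)$ and $R=\|\lambda_{p'}(k)\|$. For $\xi\in H_0$ and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle\in L^p(G)$,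
\[
\langle\pi(k)^n\xi,\xi\rangle=\int k^{*n}\varphi\le\|k^{*n}\|_{p'}\|\varphi\|_p\le R^{\,n-1}\|k\|_{p'}\|\varphi\|_p .
\]
The left side is the $n$-th moment of the spectral measure of $\xi$ for the positive operator $\pi(k)$. If this measure gave mass $c>0$ to $[R',\infty)$ with $R'>R$, the moments would be at least $cR'^{\,n}$, which is impossible for large $n$. So $\xi$ lies in the spectral subspace of $\pi(k)$ for $[0,R]$. This subspace is closed and contains the dense subspace $H_0$, so $\|\pi(k)\|\le R$. By Lemma~\ref{lem:duality} and $k=k^*$,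
\[
\|\pi(f)\|^2=\|\pi(k)\|\le\|\lambda_{p'}(k)\|=\|\lambda_p(k)\|\le\|\lambda_p(f^*)\|\,\|\lambda_p(f)\|\le\|f\|^2_{\mathrm{PF}_p^*}.\qedhere
\]
\end{proof}

To produce $L^p$-representations, recall that a continuous function $\varphi$ on $G$ is \emph{positive definite} if $\sum_{i,j}c_i\overline{c_j}\,\varphi(x_j^{-1}x_i)\ge0$ for all finite families $x_i\in G$, $c_i\in\mathbb C$. Such a $\varphi$ has a GNS representation: a unitary representation $\pi$ with a vector $\xi$ such that $\pi(G)\xi$ spans a dense subspace and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$. If $\varphi(e)=1$, then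
\begin{equation}\label{eq:gns}
\Big|\int f\varphi\Big|=|\langle\pi(f)\xi,\xi\rangle|\le\|\pi(f)\| .
\end{equation}
The pointwise product of two positive definite functions is positive definite.

\begin{lemma}\label{lem:examples}
Let $2\le p\le\infty$.
\begin{enumerate}
\item[(a)] $\lambda_G$ is an $L^p$-representation.
\item[(b)] If a continuous positive definite function $\varphi$ lies in $L^p(G)$, its GNS representation is an $L^p$-representation.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $H_0=C_c(G)$. The coefficient of $\xi\in C_c(G)$ is continuous and vanishes outside the compact set $(\operatorname{supp}\xi)(\operatorname{supp}\xi)^{-1}$.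

(b) Take $H_0=\operatorname{span}\pi(G)\xi$. The coefficient of a vector in $H_0$ is a linear combination of functions $y\mapsto\langle\pi(y)\pi(x)\xi,\pi(z)\xi\rangle=\varphi(z^{-1}yx)$. These lie in $L^p(G)$ because translations change Haar measure at most by a constant factor.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Lemma~\ref{lem:extend} gives $\|\pi(f)\|\le\|f\|_{(p)}$ for every $L^p$-representation $\pi$, that is, $\|\cdot\|_{[p]}\le\|\cdot\|_{(p)}$. For $p=\infty$, Lemma~\ref{lem:duality} gives $\mathrm{PF}^*_\infty(G)=L^1(G)$, whose enveloping C*-algebra is $C^*(G)$; and every unitary representation has bounded coefficients, so $\|\cdot\|_{[\infty]}$ is also the norm of $C^*(G)$. For $p=2$ we have $\|f\|_{\mathrm{PF}_2^*}=\|\lambda_G(f)\|$, so \eqref{eq:upper} and Lemma~\ref{lem:examples}(a) give $\|f\|_{(2)}\le\|\lambda_G(f)\|\le\|f\|_{[2]}$.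
\end{proof}

A $*$-representation of $\mathrm{PF}_p^*(G)$ restricts to one of $L^1(G)$. With Lemma~\ref{lem:examples}(a) and the proof above we obtain, for $2\le p\le\infty$,
\begin{equation}\label{eq:chain}
\|f\|_{(2)}=\|\lambda_G(f)\|\le\|f\|_{[p]}\le\|f\|_{(p)}\le\|f\|_{C^*(G)}=\|f\|_{(\infty)} .
\end{equation}
Hulanicki's theorem says that for amenable $G$ the two ends of \eqref{eq:chain} are equal, so a counterexample must be non-amenable.

The only property of $L^p$-representations that our upper bounds for $\|\cdot\|_{[p]}$ on the two semidirect products will use is the following. It is the place where $p<\infty$ enters.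

\begin{lemma}\label{lem:decay}
Let $p<\infty$, let $\sigma$ be an $L^p$-representation of $G$, and let $N$ be a closed non-compact subgroup of $G$. Then $\sigma$ has no nonzero $N$-invariant vector.
\end{lemma}

\begin{proof}
Let $\xi\in H_0$ and $\varphi=\langle\sigma(\cdot)\xi,\xi\rangle$. We show $\varphi\in C_0(G)$. Otherwise $|\varphi(x_j)|\ge\delta>0$ for points $x_1,x_2,\dots$ that can be chosen outside any prescribed compact set. Since $|\varphi(xv)-\varphi(x)|\le\|\xi\|\,\|\sigma(v)\xi-\xi\|$, there is a compact neighborhood $V$ of $e$ with $|\varphi|\ge\delta/2$ on every $x_jV$. Choose $x_j\notin\bigcup_{i<j}x_iVV^{-1}$. Then the sets $x_jV$ are disjoint and have the same positive measure, which contradicts $\varphi\in L^p(G)$. By polarization in the subspace $H_0$, the functions $\langle\sigma(\cdot)\xi,\eta\rangle$ with $\xi,\eta\in H_0$ lie in $C_0(G)$. Every coefficient of $\sigma$ is a uniform limit of these, so it lies in $C_0(G)$ too. The coefficient of an $N$-invariant vector $\zeta$ equals $\|\zeta\|^2$ on the closed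 non-compact set $N$, so $\zeta=0$.
\end{proof}

\section{The free group}\label{sec:free}

Let $S_n=\{s\in F:|s|=n\}$, so that $|S_n|=4\cdot3^{n-1}$ for $n\ge1$, let $\chi_n$ be the indicator function of $S_n$, and let $\varphi_t(s)=e^{-t|s|}$. We use two facts from Haagerup \cite{Ha}.
\begin{enumerate}
\item[(H1)] $\varphi_t$ is positive definite on $F$ for $t\ge0$.
\item[(H2)] $\|\lambda_F(f)\|\le(n+1)\|f\|_2$ if $\operatorname{supp}f\subseteq S_n$.
\end{enumerate}
Fact (H2) says that on a sphere the convolution norm on $\ell^2$ is the $\ell^2$-norm up to a polynomial factor. On $\ell^1$ the two norms are equal. Interpolation gives the statement in between.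

\begin{lemma}\label{lem:sphere}
Let $2\le p<\infty$ and $\operatorname{supp}f\subseteq S_n$. Then $\|f\|_{\mathrm{PF}_p^*(F)}\le(n+1)^{2/p}\|f\|_{p'}$.
\end{lemma}

\begin{proof}
The bilinear Riesz--Thorin theorem states: if a bilinear map $B$ on finitely supported complex functions satisfies $\|B(f,g)\|_{r_j}\le M_j\|f\|_{r_j}\|g\|_{r_j}$ for $j=0,1$, then $\|B(f,g)\|_r\le M_0^{1-\vartheta}M_1^{\vartheta}\|f\|_r\|g\|_r$ for $\frac1r=\frac{1-\vartheta}{r_0}+\frac{\vartheta}{r_1}$, $0\le\vartheta\le1$. Apply it to $B(f,g)=f*g$, with $f$ on $S_n$ and $g$ on $F$, for $r_0=1$, $M_0=1$ and $r_1=2$, $M_1=n+1$. The choice $\vartheta=\frac2p$ gives $\frac1r=1-\frac1p$, so $\|\lambda_{p'}(f)\|\le(n+1)^{2/p}\|f\|_{p'}$. The function $f^*$ is also supported in $S_n$ and has the same $\ell^{p'}$-norm. By Lemma~\ref{lem:duality}, $\|f\|_{\mathrm{PF}_p^*}=\max\{\|\lambda_{p'}(f^*)\|,\|\lambda_{p'}(f)\|\}$.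
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
By Theorem~\ref{thm:A} it suffices to prove $\|\cdot\|_{(p)}\le\|\cdot\|_{[p]}$ for $2<p<\infty$. Let $\omega$ be a state of the unital C*-algebra $C^*(\mathrm{PF}_p^*(F))$ and put $\varphi(x)=\omega(\delta_x)$, a positive definite function with $\varphi(e)=1$ and $\omega(f)=\sum f\varphi$. For $f$ supported in $S_n$, \eqref{eq:upper} and Lemma~\ref{lem:sphere} give $|\sum f\varphi|\le(n+1)^{2/p}\|f\|_{p'}$, so by duality $\sum_{x\in S_n}|\varphi(x)|^p\le(n+1)^2$. Thus $\varphi$ misses $\ell^p$ at most by a polynomial factor, which a slight damping absorbs: for $\varepsilon>0$ the function $\varphi\varphi_\varepsilon$ is positive definite by (H1), and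
\[
\sum_{x\in F}|\varphi(x)\varphi_\varepsilon(x)|^p\le\sum_{n\ge0}(n+1)^2e^{-\varepsilon pn}<\infty .
\]
By Lemma~\ref{lem:examples}(b) and \eqref{eq:gns}, $|\sum h\varphi\varphi_\varepsilon|\le\|h\|_{[p]}$ for $h\in\ell^1(F)$. Dominated convergence as $\varepsilon\downarrow0$ gives $|\omega(h)|\le\|h\|_{[p]}$. The norm of a positive element of a C*-algebra is the supremum of its values under states, so $\|f\|_{(p)}^2=\sup_\omega\omega(f^**f)\le\|f^**f\|_{[p]}=\|f\|_{[p]}^2$. The last assertion follows from Theorem~\ref{thm:B}, proved below.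
\end{proof}

The thresholds in Theorem~\ref{thm:B} come from the growth rate $3$ of the spheres.

\begin{lemma}\label{lem:threshold}
Let $2\le p<\infty$ and $t\ge0$.
\begin{enumerate}
\item[(a)] If $t>\frac{\log3}p$, the GNS representation $\pi_t$ of $\varphi_t$ extends to $\mathrm{PF}_p^*(F)$.
\item[(b)] If $|\sum f\varphi_t|\le C\|f\|_{\mathrm{PF}_p^*(F)}$ for all finitely supported $f$ on $F$, then $t\ge\frac{\log3}p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The series $\sum_s\varphi_t(s)^p=1+\sum_{n\ge1}4\cdot3^{n-1}e^{-tpn}$ converges when $e^{tp}>3$. Apply (H1) and Lemmas~\ref{lem:examples}(b) and~\ref{lem:extend}.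

(b) With $f=\chi_n$, Lemma~\ref{lem:sphere} gives $|S_n|e^{-tn}\le C(n+1)^{2/p}|S_n|^{1-1/p}$, that is, $|S_n|^{1/p}\le C(n+1)^{2/p}e^{tn}$. Taking $n$-th roots and letting $n\to\infty$ yields $3^{1/p}\le e^t$.
\end{proof}

\section{Lifting representations from the quotient}\label{sec:transfer}

Let $(N,Q)$ be $(\mathbb Z^2,F)$ or $(\mathbb R^2,SL_2(\mathbb R))$, let $G=N\rtimes Q$ with $(n,q)(n',q')=(n+qn',qq')$, and let $\kappa:G\to Q$ be the quotient map. We identify $N$ and $Q$ with the subgroups $N\times\{e\}$ and $\{0\}\times Q$. The group $Q$ is unimodular and preserves the Haar measure $dn$ of $N$, so $dn\,dq$ is a left and right Haar measure on $G$. Integration over the fibers,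
\[
Tf(q)=\int_Nf(n,q)\,dn ,
\]
is a contractive $*$-homomorphism $L^1(G)\to L^1(Q)$, and $(\pi\circ\kappa)(f)=\pi(Tf)$ for every unitary representation $\pi$ of $Q$.

We want to compare convolution by $Tf$ on $L^p(Q)$ with convolution by $f$ on $L^p(G)$. On functions $g\circ\kappa$ the two agree exactly, but such functions are not in $L^p(G)$. So we cut them off along the cosets $qN$ by a large square; the square is almost invariant under the translations that occur.

\begin{lemma}\label{lem:transfer}
For $1<p<\infty$ and $f\in L^1(G)$ we have $\|\lambda_p^Q(Tf)\|\le\|\lambda_p^G(f)\|$. Hence $T$ extends to a contractive $*$-homomorphism $\mathrm{PF}_p^*(G)\to\mathrm{PF}_p^*(Q)$, and if a unitary representation $\pi$ of $Q$ extends to $\mathrm{PF}_p^*(Q)$, then $\pi\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$.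
\end{lemma}

\begin{proof}
By density we may take $f\in C_c(G)$ and test against $g,h\in C_c(Q)$. Let $B\subset N$ be a square centered at $0$, of Haar measure $|B|$. Every element of $G$ is uniquely $(0,q)(b,e)=(qb,q)$, and Haar measure is $db\,dq$ in these coordinates. Put $\tilde g(qb,q)=g(q)1_B(b)$ and $\tilde h(qb,q)=h(q)1_B(b)$. Then $\|\tilde g\|_p=|B|^{1/p}\|g\|_p$ and $\|\tilde h\|_{p'}=|B|^{1/p'}\|h\|_{p'}$, so
\[
|B|^{-1}\,|\langle f*\tilde g,\tilde h\rangle|\le\|\lambda_p^G(f)\|\,\|g\|_p\|h\|_{p'} .
\]
Since $(m,r)^{-1}=(-r^{-1}m,r^{-1})$, we have $(m,r)^{-1}(qb,q)=\big(r^{-1}q(b-q^{-1}m),\,r^{-1}q\big)$, where $\tilde g$ takes the value $g(r^{-1}q)1_B(b-q^{-1}m)$. Integrating over $b$,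
\[
\frac1{|B|}\langle f*\tilde g,\tilde h\rangle=\iiint f(m,r)\,g(r^{-1}q)\,\overline{h(q)}\;\frac{|B\cap(B+q^{-1}m)|}{|B|}\,dm\,dr\,dq .
\]
On the support of the integrand $q^{-1}m$ stays in a compact subset of $N$, so the last factor tends to $1$ uniformly as the side of $B$ tends to infinity. The right side then tends to $\langle Tf*g,h\rangle$. This proves the inequality; applied to $f$ and $f^*$ it gives $\|Tf\|_{\mathrm{PF}_p^*(Q)}\le\|f\|_{\mathrm{PF}_p^*(G)}$, and $\|(\pi\circ\kappa)(f)\|=\|\pi(Tf)\|$ is bounded by a multiple of the left side.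
\end{proof}

Amenability of $N$ is used through the squares, and it is needed: with $N=F$ and $Q$ trivial, the inequality for $p=2$ would read $|\sum f|\le\|\lambda_F(f)\|$, which Lemma~\ref{lem:threshold}(b) with $t=0$ excludes.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Here $G=\mathbb Z^2\rtimes F$ and $\psi_t=\varphi_t\circ\kappa$ is positive definite with $\psi_t(e)=1$. For $p=\infty$, \eqref{eq:gns} and \eqref{eq:chain} give $|\sum f\psi_t|\le\|f\|_{(\infty)}$ for all $t\ge0$, which is the claim. Let $p<\infty$.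

Suppose $t>\frac{\log3}p$. By Lemmas~\ref{lem:threshold}(a) and~\ref{lem:transfer}, $\pi_t\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$, and $\psi_t$ is the coefficient of a unit vector. Hence
\begin{equation}\label{eq:constant-one}
\Big|\sum f\psi_t\Big|\le\|f\|_{(p)}\qquad(f\in\ell^1(G)).
\end{equation}
The constant does not depend on $t$, so dominated convergence as $t\downarrow\frac{\log3}p$ gives \eqref{eq:constant-one} for $t=\frac{\log3}p$ as well.

Conversely, suppose $|\sum f\psi_t|\le C\|f\|_{(p)}$, and let $f$ be finitely supported in $F\subset G$. The space $\ell^p(G)$ is the $\ell^p$-direct sum of the spaces $\ell^p(Fg)$ over the right cosets $Fg$, and left convolution by $f$ acts on each summand as on $\ell^p(F)$. So $\|f\|_{\mathrm{PF}_p^*(G)}=\|f\|_{\mathrm{PF}_p^*(F)}$, and \eqref{eq:upper} gives $|\sum f\varphi_t|\le C\|f\|_{\mathrm{PF}_p^*(F)}$. Lemma~\ref{lem:threshold}(b) applies.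
\end{proof}

\begin{remark}\label{rem:product}
The function $\psi_t$ is not in $\ell^p(G)$ for any $p<\infty$, but this alone does not make it unbounded for $\|\cdot\|_{[p]}$. In the direct product $\mathbb Z^2\times F$ one can damp along $\mathbb Z^2$. The function $k\mapsto e^{-\varepsilon|k|}$ on $\mathbb Z$ is positive definite, being the Fourier transform of a Poisson kernel, so $e^{-\varepsilon(|n_1|+|n_2|)}\varphi_t(s)$ is positive definite on $\mathbb Z^2\times F$. It lies in $\ell^p$ for $t>\frac{\log3}p$ and tends to $\varphi_t(s)$ as $\varepsilon\downarrow0$. As in the proof of Proposition~\ref{prop:D}, $(n,s)\mapsto\varphi_t(s)$ is then bounded for $\|\cdot\|_{[p]}$. Part (2) of Theorem~\ref{thm:B} must therefore use the action of $F$ on $\mathbb Z^2$.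
\end{remark}

\section{Representations of $\mathbb Z^2\rtimes F$ near the trivial character}\label{sec:local}

Let $G=N\rtimes F$ with $N=\mathbb Z^2$, and let $\sigma$ be a unitary representation of $G$ on $H$.

\subsection*{The spectral measure}
By the spectral theorem for abelian groups there is a unique projection-valued measure $E$ on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with $\sigma(n)=\int e^{2\pi i\langle n,\theta\rangle}\,dE(\theta)$ for $n\in N$. For a bounded Borel function $u$ write $E(u)=\int u\,dE$, and for $\xi\in H$ let $\mu_\xi=\langle E(\cdot)\xi,\xi\rangle$, so that $\|E(u)\xi\|^2=\int|u|^2\,d\mu_\xi$. The projection $E(\{0\})$ has as range the space of $N$-invariant vectors.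

Let $L=SL_2(\mathbb R)$ act on $\mathbb R^2$ by $l\cdot v=(l^T)^{-1}v$. This induces an action of $L$ on the projective line $X=P^1(\mathbb R)$ and an action of $F$ on $\mathbb T^2$, both written with a dot. For $s\in F$ we have $\sigma(s)\sigma(n)\sigma(s)^{-1}=\sigma(sn)=\int e^{2\pi i\langle n,s^T\theta\rangle}\,dE(\theta)$. By uniqueness, $\sigma(s)E(\cdot)\sigma(s)^{-1}$ is the image of $E$ under $\theta\mapsto s^T\theta=s^{-1}\cdot\theta$. That is,
\begin{equation}\label{eq:cov}
\sigma(s)E(A)\sigma(s)^{-1}=E(s\cdot A),\qquad E(u)\sigma(s)=\sigma(s)E(u\circ s),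
\end{equation}
where $(u\circ s)(\theta)=u(s\cdot\theta)$.

Near $0$ the action on the torus is the linear action. For $\theta\in\mathbb T^2$ let $\tilde\theta\in[-\frac12,\frac12)^2$ be its representative, and for $\theta\ne0$ let $r(\theta)\in X$ be the line through $\tilde\theta$; the map $r$ is Borel. For a finite set $S\subset F$ let $W_S$ be the set of $\theta$ such that $\tilde\theta$ and all $s\cdot\tilde\theta$, $s\in S$, lie in the open square $(-\frac12,\frac12)^2$. This is an open neighborhood of $0$. For $\theta\in W_S$ and $s\in S$ the representative of $s\cdot\theta$ is $s\cdot\tilde\theta$, so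
\begin{equation}\label{eq:equiv}
r(s\cdot\theta)=s\cdot r(\theta)\qquad(\theta\in W_S\setminus\{0\},\ s\in S).
\end{equation}

\subsection*{The mechanism in the simplest case}
The case $t=0$ asks whether vectors can be almost invariant under all of $G$. It can be settled by hand.

\begin{example}\label{ex:pingpong}
Suppose $E(\{0\})=0$. Let $S=\{a^{\pm1},b^{\pm1}\}$, $W=W_S$, let $\xi$ be a unit vector, $\mu=\mu_\xi$ and $\delta=\max_{s\in S}\|\sigma(s)\xi-\xi\|$. We claim that
\begin{equation}\label{eq:pingpong}
3\mu(W)-8\delta\le2 .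
\end{equation}
Since $a^T=b$, we have $a^{k}\cdot(x,y)=(x,y-2kx)$ and $b^{k}\cdot(x,y)=(x-2ky,y)$. So $a^k$ translates the slope $y/x$ by $-2k$, and $b^k$ translates the inverse slope $x/y$ by $-2k$. Let $A$ be the set of $\theta\in W\setminus\{0\}$ with $y/x\in[-1,1)$, where $\tilde\theta=(x,y)$, and let $A'$ be the rest of $W\setminus\{0\}$; it consists of the points with $x/y\in(-1,1]$. By \eqref{eq:equiv} the sets $a\cdot A$, $A$, $a^{-1}\cdot A$ have slopes in $[-3,-1)$, $[-1,1)$, $[1,3)$, so they are disjoint. By \eqref{eq:cov}, $\mu(s\cdot A)=\|E(A)\sigma(s)^{-1}\xi\|^2\ge\mu(A)-2\delta$ for $s\in S$. Hence $3\mu(A)-4\delta\le1$. The same argument with $b^{\pm1}$ and inverse slopes gives $3\mu(A')-4\delta\le1$. Since $\mu(\{0\})=0$, we have $\mu(A)+\mu(A')=\mu(W)$, and \eqref{eq:pingpong} follows by adding.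

If unit vectors $\xi_i$ satisfy $\langle\sigma(n)\xi_i,\xi_i\rangle\to1$ for $n\in N$, then $\int(2-\cos2\pi\theta_1-\cos2\pi\theta_2)\,d\mu_{\xi_i}\to0$; the integrand is bounded below off $W$, so $\mu_{\xi_i}(W)\to1$. By \eqref{eq:pingpong} such vectors cannot be almost invariant under $a$ and $b$. This is what obstructs the damping of Remark~\ref{rem:product}.
\end{example}

For $t>0$ the vectors that approximate $\psi_t$ are not almost invariant under $F$, and the absence of an almost invariant measure on $X$ says nothing about them. We need a statement about all coefficients of vectors with spectrum near $0$: they should be dominated by $\lambda_F$. Recall Fell's absorption principle: for a unitary representation $\tau$ of $F$ on $H$, the unitary $\delta_\gamma\otimes\eta\mapsto\delta_\gamma\otimes\tau(\gamma)^{-1}\eta$ of $\ell^2(F)\otimes H$ carries $\lambda_F\otimes\tau$ to $\lambda_F\otimes1$, so $\|(\lambda_F\otimes\tau)(f)\|=\|\lambda_F(f)\|$. It therefore suffices to embed $H$ in $\ell^2(F)\otimes H$ so that $\sigma|_F$ becomes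 $\lambda_F\otimes\sigma|_F$. The spectral measure offers isometries $\eta\mapsto\sum_\gamma\delta_\gamma\otimes E(u_\gamma)\eta$ with $\sum_\gamma u_\gamma^2=1$, and by \eqref{eq:cov} such a map intertwines if the probability vectors $m_\theta=(u_\gamma(\theta)^2)_\gamma$ satisfy $m_{s\cdot\theta}=s\,m_\theta$. Here $(s\,m)(\gamma)=m(s^{-1}\gamma)$ for $m$ in the set $\mathrm{Prob}(F)$ of probability measures on $F$. Exact equivariance is impossible: $a$ fixes the points $(0,y)$, and no probability measure on $F$ is invariant under an element of infinite order. Approximate equivariance is possible, uniformly in $\theta$, if we let $m_\theta$ depend only on the direction $r(\theta)$ in the compact space $X$.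

\subsection*{Amenability of the action on the projective line}

\begin{lemma}\label{lem:amenable}
For every finite $S\subset F$ and $\varepsilon>0$ there is a map $x\mapsto m_x\in\mathrm{Prob}(F)$ on $X$, with $x\mapsto m_x(\gamma)$ Borel for each $\gamma\in F$, such that $\|s\,m_x-m_{s\cdot x}\|_1\le\varepsilon$ for all $s\in S$ and $x\in X$.
\end{lemma}

\begin{proof}
We first build such measures on $L$, using that $X$ is a homogeneous space of $L$ with amenable stabilizer, and then push them to the discrete subgroup $F$.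

\emph{Measures on $L$.} Let $x_0=\mathbb Re_1$. Its stabilizer $P$ is the group of lower triangular matrices in $L$, which is closed and solvable, hence amenable. Amenable locally compact groups have Reiter's property: for every compact $C\subset P$ there is $\rho\in L^1(P)$ with $\rho\ge0$, $\|\rho\|_1=1$ and $\|\delta_y*\rho-\rho\|_1\le\varepsilon$ for all $y\in C$, where $(\delta_y*\rho)(z)=\rho(y^{-1}z)$ and $dz$ is left Haar measure on $P$. Let $K=SO(2)$; for $k\in K$ we have $k\cdot v=kv$. For $x\in X$ let $c(x)\in K$ be the rotation by the angle in $[0,\pi)$ from $x_0$ to $x$. Then $c$ is Borel and $c(x)\cdot x_0=x$. For $s\in S$ the element $\alpha(s,x)=c(s\cdot x)^{-1}s\,c(x)$ fixes $x_0$, so it lies in the compact set $C=P\cap KSK$; this is where compactness of $K$ gives uniformity in $x$. Take $\rho$ for this $C$, and let $\nu_x$ be the image of $\rho(z)\,dz$ under $z\mapsto c(x)z\in L$. The translate $s\nu_x$ is the image of $\rho(z)\,dz$ under $z\mapsto s\,c(x)z=c(s\cdot x)\alpha(s,x)z$, that is, the image of $(\delta_{\alpha(s,x)}*\rho)(z)\,dz$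 under $z\mapsto c(s\cdot x)z$. Hence $\|s\nu_x-\nu_{s\cdot x}\|\le\varepsilon$ in total variation.

\emph{A fundamental domain.} Since $F\subset SL_2(\mathbb Z)$ is discrete in $L$, there is an open neighborhood $U$ of $e$ with $UU^{-1}\cap F=\{e\}$. Cover $L$ by countably many translates $U_i=Ug_i$; they satisfy $U_iU_i^{-1}\cap F=\{e\}$, so a coset $Fg$ meets each $U_i$ in at most one point. Put $Y=\bigcup_i\big(U_i\setminus\bigcup_{j<i}FU_j\big)$. A coset $Fg$ meets $Y$ exactly in its point in $U_i$, for the least $i$ with $Fg\cap U_i\neq\emptyset$. So $Y$ is Borel and $L$ is the disjoint union of the sets $\gamma Y$, $\gamma\in F$.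

\emph{Measures on $F$.} Put $m_x(\gamma)=\nu_x(\gamma Y)=\int_P1_{\gamma Y}(c(x)z)\rho(z)\,dz$, which is Borel in $x$ by Fubini's theorem. Then $(s\,m_x)(\gamma)=\nu_x(s^{-1}\gamma Y)=(s\nu_x)(\gamma Y)$, and therefore $\|s\,m_x-m_{s\cdot x}\|_1\le\|s\nu_x-\nu_{s\cdot x}\|\le\varepsilon$.
\end{proof}

\subsection*{Domination by the regular representation}

\begin{proposition}\label{prop:local}
Let $\sigma$ be a unitary representation of $G=\mathbb Z^2\rtimes F$ without nonzero $\mathbb Z^2$-invariant vectors, with spectral measure $E$. Let $S\subset F$ be finite and let $f$ be supported in $S$. Then $\|\sigma(f)E(W_S)\|\le\|\lambda_F(f)\|$.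
\end{proposition}

\begin{proof}
Fix $\varepsilon>0$ and take $m$ from Lemma~\ref{lem:amenable}. Put $u_\gamma(\theta)=m_{r(\theta)}(\gamma)^{1/2}$ for $\theta\ne0$ and $u_\gamma(0)=0$, and define
\[
V:H\to\ell^2(F)\otimes H,\qquad V\eta=\sum_{\gamma\in F}\delta_\gamma\otimes E(u_\gamma)\eta .
\]
Then $\|V\eta\|^2=\int\sum_\gamma u_\gamma^2\,d\mu_\eta=\mu_\eta(\mathbb T^2\setminus\{0\})=\|\eta\|^2$ because $E(\{0\})=0$. So $V$ is an isometry. Let $\xi\in E(W_S)H$ and $s\in S$. Reindexing the sum and using \eqref{eq:cov},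
\begin{align*}
(\lambda_F\otimes\sigma)(s)V\xi&=\sum_\gamma\delta_{s\gamma}\otimes\sigma(s)E(u_\gamma)\xi,\\
V\sigma(s)\xi&=\sum_\gamma\delta_{s\gamma}\otimes E(u_{s\gamma})\sigma(s)\xi=\sum_\gamma\delta_{s\gamma}\otimes\sigma(s)E(u_{s\gamma}\circ s)\xi .
\end{align*}
The squared norm of the difference is $\int\sum_\gamma|u_\gamma(\theta)-u_{s\gamma}(s\cdot\theta)|^2\,d\mu_\xi(\theta)$, and $\mu_\xi$ is carried by $W_S\setminus\{0\}$. For $\theta$ in this set and $x=r(\theta)$ we have $u_\gamma(\theta)^2=m_x(\gamma)=(s\,m_x)(s\gamma)$ and, by \eqref{eq:equiv}, $u_{s\gamma}(s\cdot\theta)^2=m_{s\cdot x}(s\gamma)$. The inequality $|\sqrt\alpha-\sqrt\beta|^2\le|\alpha-\beta|$ bounds the integrand by $\|s\,m_x-m_{s\cdot x}\|_1\le\varepsilon$. So $\|V\sigma(s)\xi-(\lambda_F\otimes\sigma)(s)V\xi\|\le\sqrt\varepsilon\,\|\xi\|$. Summing against $f$ and using Fell absorption,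
\[
\|\sigma(f)\xi\|=\|V\sigma(f)\xi\|\le\|(\lambda_F\otimes\sigma)(f)V\xi\|+\sqrt\varepsilon\,\|f\|_1\|\xi\|\le\big(\|\lambda_F(f)\|+\sqrt\varepsilon\,\|f\|_1\big)\|\xi\| .
\]
The set $W_S$ does not depend on $\varepsilon$, so we may let $\varepsilon\downarrow0$.
\end{proof}

\begin{remark}
Neither the hypothesis nor the projection can be dropped. By (H2), $\|\lambda_F(\chi_n)\|\le(n+1)|S_n|^{1/2}<|S_n|$ for large $n$. For the trivial representation, $E(W_S)=1$ and $\sigma(\chi_n)=|S_n|$. For the representation $(\sigma(n,s)\xi)(k)=\xi(s^{-1}(k-n))$ on $\ell^2(\mathbb Z^2)$ there is no nonzero $\mathbb Z^2$-invariant vector, but $F$ fixes $\delta_0$, so $\|\sigma(\chi_n)\|=|S_n|$.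
\end{remark}

To use Proposition~\ref{prop:local} we need elements of $\ell^1(G)$ that act like the projection $E(W_S)$ in all representations at once and that $\psi_t$ does not see. Averages over large squares in $N$ do both.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $2\le p<\infty$. If $t\ge\frac{\log3}2$, then \eqref{eq:constant-one} for the exponent $2$ and \eqref{eq:chain} give $|\sum h\psi_t|\le\|h\|_{(2)}\le\|h\|_{[p]}$.

Conversely, suppose $|\sum h\psi_t|\le C\|h\|_{[p]}$ for $h\in\ell^1(G)$. Let $f$ be supported in a finite set $S\subset F$, and let $\beta_j$ be the uniform probability measure on $\{-j,\dots,j\}^2\subset N$. Since $\psi_t\big((0,s)(n,e)\big)=\varphi_t(s)$,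
\[
\sum_G(f*\beta_j)\,\psi_t=\sum_{s,n}f(s)\beta_j(n)\varphi_t(s)=\sum_Ff\varphi_t .
\]
Let $\sigma$ be an $\ell^p$-representation of $G$. By Lemma~\ref{lem:decay} it has no nonzero $N$-invariant vector. We have $\sigma(\beta_j)=E(\hat\beta_j)$ with
\[
\hat\beta_j(\theta)=D_j(\theta_1)D_j(\theta_2),\qquad D_j(x)=\frac1{2j+1}\sum_{k=-j}^je^{2\pi ikx}=\frac{\sin(2j+1)\pi x}{(2j+1)\sin\pi x},
\]
and $|D_j|\le1$. Choose $\eta\in(0,\frac12)$, depending only on $S$, such that $W_S$ contains all $\theta$ with $\tilde\theta\in(-\eta,\eta)^2$. Off $W_S$ one coordinate of $\tilde\theta$ has absolute value in $[\eta,\frac12]$, so $|\hat\beta_j|\le\varepsilon_j:=\big((2j+1)\sin\pi\eta\big)^{-1}$ there. Splitting $\hat\beta_j$ into its parts on and off $W_S$ and applying Proposition~\ref{prop:local},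
\[
\|\sigma(f*\beta_j)\|\le\|\sigma(f)E(W_S)\|\,\|E(\hat\beta_j)\|+\|f\|_1\varepsilon_j\le\|\lambda_F(f)\|+\|f\|_1\varepsilon_j .
\]
The bound does not depend on $\sigma$, so
\begin{equation}\label{eq:limsup}
\limsup_{j\to\infty}\|f*\beta_j\|_{[p]}\le\|\lambda_F(f)\| .
\end{equation}
Hence $|\sum f\varphi_t|\le C\|\lambda_F(f)\|=C\|f\|_{\mathrm{PF}_2^*(F)}$ for all finitely supported $f$, and Lemma~\ref{lem:threshold}(b) for the exponent $2$ gives $t\ge\frac{\log3}2$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]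
Let $p\in(2,\infty]$ and $r\in[2,\infty)$, and choose $t$ with $\frac{\log3}p\le t<\frac{\log3}2$. Then $\psi_t$ is bounded for $\|\cdot\|_{(p)}$ but not for $\|\cdot\|_{[r]}$, so no inequality $\|\cdot\|_{(p)}\le C\|\cdot\|_{[r]}$ holds. The case $r=p\in(2,\infty)$ shows that $\|\cdot\|_{(p)}$ and $\|\cdot\|_{[p]}$ are not equivalent. If $2\le p_1<p_2\le\infty$ and $\frac{\log3}{p_2}\le t<\frac{\log3}{p_1}$, then $\psi_t$ is bounded for $\|\cdot\|_{(p_2)}$ but not for $\|\cdot\|_{(p_1)}$.
\end{proof}

\begin{remark}
The proof names elements on which the norms diverge. For $2<p<\infty$, \eqref{eq:constant-one} with $t=\frac{\log3}p$ gives $\|\chi_n*\beta_j\|_{(p)}\ge|S_n|\,3^{-n/p}$ for all $j$, while \eqref{eq:limsup} and (H2) give $\limsup_j\|\chi_n*\beta_j\|_{[p]}\le(n+1)|S_n|^{1/2}$. The ratio of these bounds grows like $3^{n(1/2-1/p)}/n$.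
\end{remark}

\section{The group $\mathbb R^2\rtimes SL_2(\mathbb R)$}\label{sec:lie}

Let $N=\mathbb R^2$, $L=SL_2(\mathbb R)$, $K=SO(2)$ and $G=N\rtimes L$. The proof of Theorem~\ref{thm:C} has the same two halves. The dual of $N$ is now a plane, the action on it is linear everywhere, and the complement of $0$ is a single orbit with amenable stabilizer. So the local and approximate argument of Section~\ref{sec:local} is replaced by a global and exact one, which identifies $\|\cdot\|_{[p]}$ completely.

For unitary representations $\pi,\pi'$ of a group $M$ write $\pi\prec\pi'$ (weak containment) if $\|\pi(f)\|\le\|\pi'(f)\|$ for all $f\in L^1(M)$. We use the following standard facts about a closed subgroup $M$ of a second countable locally compact group $G$.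
\begin{enumerate}
\item[(I1)] (Mackey's imprimitivity theorem.) Let $\sigma$ be a unitary representation of $G$ on a separable Hilbert space and $E$ a projection-valued measure on $G/M$ with $E(G/M)=1$ and $\sigma(g)E(A)\sigma(g)^{-1}=E(gA)$. Then $\sigma\cong\mathrm{Ind}_M^G\tau$ for a unitary representation $\tau$ of $M$.
\item[(I2)] (Hulanicki.) If $M$ is amenable, then $\tau\prec\lambda_M$ for every $\tau$.
\item[(I3)] (Fell's continuity of induction.) If $\tau\prec\tau'$, then $\mathrm{Ind}_M^G\tau\prec\mathrm{Ind}_M^G\tau'$.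
\item[(I4)] (Induction in stages.) $\mathrm{Ind}_M^G\lambda_M\cong\lambda_G$.
\end{enumerate}

\begin{proof}[Proof that $C^*_{L^p}(G)=C^*_r(G)$ for $2\le p<\infty$]
By \eqref{eq:chain} it suffices to show $\sigma_0\prec\lambda_G$ for every $L^p$-representation $\sigma_0$. By Lemma~\ref{lem:decay}, $\sigma_0$ has no nonzero $N$-invariant vector. It is a direct sum of cyclic subrepresentations; each acts on a separable space because $G$ is separable, each has no nonzero $N$-invariant vector, and $\|\sigma_0(f)\|$ is the supremum of the norms of $f$ in the summands. Let $\sigma$ be one of them.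

Let $E$ be the projection-valued measure on $\mathbb R^2$ with $\sigma(n)=\int e^{2\pi i\langle n,v\rangle}\,dE(v)$. Then $E(\{0\})=0$. The computation that gave \eqref{eq:cov} shows $\sigma(l)E(A)\sigma(l)^{-1}=E(l\cdot A)$ for $l\in L$, and $\sigma(N)$ commutes with $E$. So $E$ is covariant for the action $(n,l)\cdot v=l\cdot v$ of $G$ on $\mathbb R^2\setminus\{0\}$. For $v=(v_1,v_2)\neq0$, the matrix $l_v$ for which $(l_v^T)^{-1}$ has columns $v$ and $(-v_2,v_1)/|v|^2$ lies in $L$, depends continuously on $v$, and satisfies $l_v\cdot e_1=v$. Hence the action is transitive and the orbit map $G/M\to\mathbb R^2\setminus\{0\}$ is a homeomorphism, where $M$ is the stabilizer of $e_1$. The condition $l^Te_1=e_1$ means that $l$ lies in the group $U\cong\mathbb R$ of lower triangular unipotent matrices, so $M=N\rtimes U$, which is solvable and therefore amenable. By (I1)--(I4), $\sigma\cong\mathrm{Ind}_M^G\tau\prec\mathrm{Ind}_M^G\lambda_M\cong\lambda_G$.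
\end{proof}

For the other half we need an analog on $L$ of the functions $\varphi_t$: positive definite functions that lie in $L^p(L)$ but decay more slowly than $\lambda_L$ allows. These are the spherical functions of the complementary series. Let $v_\theta=(\cos\theta,\sin\theta)$ and $a_t=\mathrm{diag}(e^t,e^{-t})$, and for $0\le u<1$ put
\[
\phi_u(g)=\frac1{2\pi}\int_0^{2\pi}|gv_\theta|^{u-1}\,d\theta\qquad(g\in L).
\]
This function is continuous, invariant under left and right translation by $K$, and $\phi_u(e)=1$. For $u=0$ it is the Harish-Chandra function $\Xi=\phi_0$.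

\begin{lemma}\label{lem:spherical}
Let $0<u<1$, $c_u=\frac1{2\pi}\int_0^{2\pi}|\cos\theta|^{u-1}\,d\theta<\infty$ and $t\ge0$.
\begin{enumerate}
\item[(a)] $e^{-(1-u)t}\le\phi_u(a_t)\le c_ue^{-(1-u)t}$ and $\Xi(a_t)\le(1+2t)e^{-t}$.
\item[(b)] $\phi_u\in L^p(L)$ if $p(1-u)>2$.
\item[(c)] $\phi_u$ is positive definite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $|a_tv_\theta|^2=e^{2t}(\cos^2\theta+e^{-4t}\sin^2\theta)$ we get $e^t\max\{|\cos\theta|,e^{-2t}\}\le|a_tv_\theta|\le e^t$. This gives the bounds on $\phi_u$. If $x\in[0,\frac\pi2]$ is the distance from $\theta$ to the nearest zero of the cosine, then $|\cos\theta|\ge\frac{2x}\pi$, so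
\[
e^t\,\Xi(a_t)\le\frac4{2\pi}\int_0^{\pi/2}\min\Big\{\frac\pi{2x},e^{2t}\Big\}\,dx=1+2t .
\]

(b) In Cartan coordinates $g=ka_tk'$, $t\ge0$, Haar measure on $L$ is proportional to $\sinh 2t\,dk\,dt\,dk'$. By (a), $\int\phi_u^p$ is at most a constant times $\int_0^\infty e^{-p(1-u)t}e^{2t}\,dt$.

(c) For a function $\Phi$ on $\mathbb R^2\setminus\{0\}$ with $\Phi(cv)=c^{-2}\Phi(v)$ for real $c\neq0$, integrable on the circle, the substitution $x=\cot\theta$ gives
\[
I(\Phi):=\frac1{2\pi}\int_0^{2\pi}\Phi(v_\theta)\,d\theta=\frac1\pi\int_{\mathbb R}\Phi(x,1)\,dx .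
\]
The functional $I$ is invariant under $\Phi\mapsto\Phi\circ g$ for $g\in K$ by the first formula, and for upper triangular $g$, which induce affine substitutions in $x$, by the second. These generate $L$, so $I$ is $L$-invariant. Let $f_g(v)=|g^{-1}v|^{-1-u}$, and on the span of the $f_g$ define the sesquilinear form
\[
B(f,f')=I_wI_v\big[f(v)\,\overline{f'(w)}\,|\det(v,w)|^{u-1}\big];
\]
the integrand has degree $-2$ in each variable, and the integral converges absolutely. By invariance of $I$ and of the determinant,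
\[
I_v\big[f_g(v)|\det(v,w)|^{u-1}\big]=I_v\big[|v|^{-1-u}|\det(v,g^{-1}w)|^{u-1}\big]=c_u|g^{-1}w|^{u-1},
\]
and so $B(f_g,f_h)=c_uI_w\big[|g^{-1}hw|^{u-1}|w|^{-1-u}\big]=c_u\,\phi_u(g^{-1}h)$. It remains to see that $B(f,f)\ge0$. We have $B(f,f)=\pi^{-2}\iint f(x,1)\overline{f(y,1)}\,|x-y|^{u-1}\,dx\,dy$ with $f(\cdot,1)\in L^1(\mathbb R)$. Now $|z|^{u-1}=\Gamma(\tfrac{1-u}2)^{-1}\int_0^\infty e^{-sz^2}s^{(1-u)/2-1}\,ds$, and each Gaussian $e^{-sz^2}$ has a positive Fourier transform, so it contributes a nonnegative amount.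
\end{proof}

The upper bound that $\phi_u$ violates is the following case of a theorem of Cowling, Haagerup and Howe \cite{CHH}: if $\pi\prec\lambda_L$ and $\xi$ is a $K$-invariant unit vector for $\pi$, then $|\langle\pi(g)\xi,\xi\rangle|\le\Xi(g)$ for all $g\in L$.

\begin{proof}[Proof that $C^*(\mathrm{PF}_p^*(G))\ne C^*_r(G)$ for $2<p\le\infty$]
Choose $u\in(0,1)$ with $p(1-u)>2$; this is possible because $p>2$, and for $p=\infty$ any $u$ will do. Let $(\pi_u,\xi)$ be the GNS representation of $\phi_u$. For $p<\infty$, Lemmas~\ref{lem:spherical}, \ref{lem:examples}(b), \ref{lem:extend} and~\ref{lem:transfer} show that $\pi_u\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$; for $p=\infty$ every representation does. So $\|\pi_u(Th)\|\le\|h\|_{(p)}$ for $h\in L^1(G)$.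

Suppose that $\|h\|_{(p)}=\|\lambda_G(h)\|$ for all $h$. We deduce $\pi_u\prec\lambda_L$. Let $f\in L^1(L)$, fix $\beta\in L^1(N)$ with $\beta\ge0$ and $\int\beta=1$, and put $h(lb,l)=f(l)\beta(b)$ in the coordinates $(lb,l)=(0,l)(b,e)$. Then $Th=f$ and
\[
\lambda_G(h)=\Big(\int_Lf(l)\lambda_G(0,l)\,dl\Big)\Big(\int_N\beta(b)\lambda_G(b,e)\,db\Big).
\]
The second factor has norm at most $1$. In the same coordinates $L^2(G)=L^2(L)\otimes L^2(N)$ and $\lambda_G(0,l)=\lambda_L(l)\otimes1$, so the first factor has norm $\|\lambda_L(f)\|$. Thus $\|\pi_u(f)\|\le\|\lambda_G(h)\|\le\|\lambda_L(f)\|$.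

The unit vector $\xi$ is $K$-invariant, since $\langle\pi_u(k)\xi,\xi\rangle=\phi_u(k)=1$. Hence $\phi_u\le\Xi$, and Lemma~\ref{lem:spherical}(a) gives $e^{ut}\le1+2t$ for all $t\ge0$. This is false for large $t$, and the proof of Theorem~\ref{thm:C} is complete.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CHH}
Cowling, Haagerup and Howe, \emph{J. reine angew. Math.} 387 (1988).

\bibitem{Ha}
U. Haagerup, \emph{Invent. Math.} 50 (1979), 279--293.

\bibitem{SW}
Ebrahim Samei and Matthew Wiersma, \emph{Exotic C*-algebras of geometric groups}, arXiv:1809.07007 (2018).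

\end{thebibliography}
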